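# Power sums of binomial coefficients and the limit $\zeta(2)/(d+1)$

## 1. Sums of cubes of binomial coefficients, by hand

Let $A(n)=\sum_{k}\binom nk^3$, with the convention that $\binom nk=0$ for integers $k$ outside $[0,n]$. The first values are $1,2,10,56,346$. We look for a recurrence, by hand.

Cube Pascal's rule $\binom Nk=\binom{N-1}{k-1}+\binom{N-1}{k}$ and sum over $k$. Mixed sums appear, so put
$$S(n)=\sum_k\binom n{k-1}\binom nk^2=\sum_k\binom n{k-1}^2\binom nk ,$$
where the two sums agree by the reflection $k\mapsto n+1-k$. Then for $N\ge 1$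
$$A(N)=2A(N-1)+6S(N-1). \tag{1}$$

We need a second relation, for $S(N)$. The natural move is $\binom N{k-1}=\frac{k}{N+1-k}\binom Nk$, which produces a denominator $N+1-k$ that Pascal's rule cannot absorb. A telescoping term removes it. For all integers $k$,
$$\binom N{k-1}\binom Nk^2-\frac{(N+1-k)^2}{(N+1)^2}\binom N{k-1}^3=\Big[\frac k{N+1}+\frac{k^2}{(N+1)^2}\Big]\binom Nk^3. \tag{2}$$
Indeed, for $k\ge N+1$ both sides are $0$. For $k\le N$ write $\sigma=k/(N+1)$, so that $\binom N{k-1}=\frac{\sigma}{1-\sigma}\binom Nk$; after division by $\binom Nk^3$ (when it is nonzero) the left side is $\frac{\sigma}{1-\sigma}-\frac{\sigma^3}{1-\sigma}=\sigma+\sigma^2$. For $k<0$ both sides vanish.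

Sum (2) over $k$. In the subtracted term shift $k\mapsto k+1$, which gives $\sum_k\frac{(N-k)^2}{(N+1)^2}\binom Nk^3$, and then reflect $k\mapsto N-k$. With $\tau=\frac N{N+1}$ and $g_j=\sum_k(\frac kN)^j\binom Nk^3$ we get $S(N)=\tau g_1+2\tau^2g_2$. Since $\frac kN\binom Nk=\binom{N-1}{k-1}$, writing $p=\binom{N-1}{k-1}$ and $q=\binom{N-1}k$ we find
$$g_1=\sum_k p(p+q)^2=A(N-1)+3S(N-1),\qquad g_2=\sum_kp^2(p+q)=A(N-1)+S(N-1).$$
Hence
$$S(N)=(\tau+2\tau^2)A(N-1)+(3\tau+2\tau^2)S(N-1). \tag{3}$$

Now eliminate $S$. By (1), $6S(n)=A(n+1)-2A(n)$ and $6S(n+1)=A(n+2)-2A(n+1)$. Insert these in (3) with $N=n+1$, $\tau=\frac{n+1}{n+2}$: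
$$A(n+2)=(2+3\tau+2\tau^2)A(n+1)+8\tau^2A(n).$$
Multiplying by $(n+2)^2$,
$$(n+2)^2A(n+2)=(7n^2+21n+16)A(n+1)+8(n+1)^2A(n). \tag{4}$$
Check: $n=0$ reads $40=32+8$, and $n=1$ reads $504=440+64$.

Recurrence (4) has a second solution, starting with $B(0)=0$, $B(1)=1$. It gives $4B(2)=16$, then $9B(3)=44\cdot4+32$, then $16B(4)=86\cdot\frac{208}9+72\cdot 4$, so
$$B:\ 0,\ 1,\ 4,\ \tfrac{208}9,\ \tfrac{1280}9,\dots\qquad \frac{B(n)}{A(n)}:\ 0,\ 0.5,\ 0.4,\ 0.41269\ldots,\ 0.41104\ldots$$
These ratios are close to $\zeta(2)/4=0.41123\ldots$, where $\zeta(2)=\sum_{i\ge1}1/i^2$. Is $\zeta(2)/4$ the limit? And what replaces it for other exponents?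

## 2. The conjecture, and the danger of a vanishing leading coefficient

For an integer $d\ge3$ put $A(n)=A^{(d)}(n)=\sum_{k=0}^n\binom nk^d$.

**Definition (minimal order recurrence).** We consider relations
$$\sum_{j=0}^rp_j(n)\,u(n+j)=0\qquad\text{for all integers }n\ge0, \tag{5}$$
with $p_0,\dots,p_r\in\mathbb Z[n]$, $p_r\not\equiv0$; the number $r$ is the order. The minimal order recurrence of $A$ is a relation (5) satisfied by $u=A$ with the smallest possible $r$, normalized so that the $p_j$ have no common nonconstant factor and content $1$ (this determines it up to sign). A *solution* is a sequence $(u(n))_{n\ge0}$ of rational numbers that satisfies (5) for every integer $n\ge0$.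

**Conjecture (Chamberland and Straub).** For $d\ge3$, the minimal order recurrence satisfied by $A^{(d)}$ has a unique solution $B^{(d)}$ with $B^{(d)}(0)=0$, $B^{(d)}(1)=1$ and
$$\lim_{n\to\infty}\frac{B^{(d)}(n)}{A^{(d)}(n)}=\frac{\zeta(2)}{d+1}. \tag{6}$$

It is stated in Robert Dougherty-Bliss and Doron Zeilberger, "Experimenting with Apery Limits and WZ pairs", arXiv:2109.05359 (2021). We prove that it is true for every $d\ge3$. Throughout,
$$m=\lfloor (d+1)/2\rfloor\ge2,\qquad s=\lfloor d/2\rfloor+1,$$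
so $s=m$ for $d$ odd and $s=m+1$ for $d$ even. We write $[\varepsilon^k]$ for the extraction of a coefficient, $H^{(r)}_k=\sum_{i=1}^ki^{-r}$ and $H_k=H_k^{(1)}$.

**Theorem 1.** Let $d\ge3$.

1. The minimal order recurrence of $A$ has order exactly $m$. Its normalized form $\sum_{j=0}^mp_j(n)u(n+j)=0$ satisfies $p_m(n)\ne0$ and $p_0(n)\ne0$ for all integers $n\ge0$.
2. Put
$$E_n(\varepsilon)=\sum_{k=0}^n\binom nk^d\prod_{i=1}^k\Big(1+\frac\varepsilon i\Big)^{-d}\prod_{i=1}^{n-k}\Big(1-\frac\varepsilon i\Big)^{-d},\qquad c_i(n)=[\varepsilon^{2i}]E_n(\varepsilon)\in\mathbb Q. \tag{7}$$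
The rational solutions of the minimal recurrence form a $\mathbb Q$-space with basis $c_0=A,c_1,\dots,c_{m-1}$. Moreover $c_i(n)/A(n)\to\kappa_i:=[\varepsilon^{2i}]\big(\frac{\pi\varepsilon}{\sin\pi\varepsilon}\big)^d\in\mathbb Q_{>0}\,\pi^{2i}$.
3. There is exactly one rational solution $u$ with $u(n)/A(n)\to\zeta(2)/(d+1)$ (no initial values prescribed), namely
$$B(n)=\frac{c_1(n)}{d(d+1)}=\frac1{2(d+1)}\sum_{k=0}^n\binom nk^d\Big[d\,(H_{n-k}-H_k)^2+H_k^{(2)}+H_{n-k}^{(2)}\Big]. \tag{8}$$
It satisfies $B(0)=0$, $B(1)=1$. In particular the conjecture holds.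
4. The map $u\mapsto\lim u(n)/A(n)$ is an isomorphism from the space of rational solutions onto $\bigoplus_{i=0}^{m-1}\mathbb Q\pi^{2i}$.
5. Among *real-valued* solutions, those with $u(0)=0$, $u(1)=1$ and limit $\zeta(2)/(d+1)$ are unique if and only if $d\le6$. For $d\ge7$ they form an affine space of dimension $m-3\ge1$.

For $d=3$, $n=2$, formula (8) gives $\frac18\big[8+8\cdot2+8\big]=4$, in agreement with Section 1: the terms $k=0,2$ contribute $3\cdot\frac94+\frac54=8$ each.

A sensible first plan is to write down the recurrence for $A$, check that $c_1$ in (7) satisfies it too, and read off the limit. This runs into trouble at two points. First, we have no closed form of the coefficients $p_j(n)$ as functions of $d$; a recurrence that we do produce must still be shown to be the minimal one. Second, even with a recurrence of order $m$ and $m$ independent solutions in hand, uniqueness does not follow, because the order need not be the dimension of the solution space. Consider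
$$(n-1)\,u(n+1)=n\,u(n)\qquad(n\ge0).$$
At $n=0$ it forces $u(1)=0$; at $n=1$ it reads $0=u(1)$ and leaves $u(2)$ free; from $n=2$ on, $u(n+1)=\frac n{n-1}u(n)$. So this recurrence of order $1$ has the two independent solutions $(1,0,0,0,\dots)$ and $(0,0,1,2,3,\dots)$. The culprit is the zero of the leading coefficient at $n=1$. We must exclude such zeros at *all* integers $n\ge0$, for *all* $d$, without seeing the polynomial. For $d=3$ the leading coefficient $(n+2)^2$ settles it by inspection; in general we will need a determinant that visibly never vanishes.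

What carries over from Section 1 is this. The derivation of (4) used only Pascal's rule, algebra in $k$, and the fact that $\sum_k$ is unchanged by a shift and by a reflection of $k$. Any other linear functional with these two invariances must therefore produce another solution of the same recurrence. The functionals in Section 3 produce $c_0,\dots,c_{m-1}$. Section 5 bounds the order from below, Sections 6 and 7 set up the recurrence as a product of matrices, and Sections 8 and 9 show by a sign argument that the relevant determinant is nonzero at every $n\ge0$.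

We shall use the following textbook facts: Lindemann's theorem ($\pi$ is transcendental); Euler's formula $\zeta(2r)\in\mathbb Q_{>0}\pi^{2r}$; Hoeffding's inequality, in the form $\sum_{|k-n/2|\ge t}\binom nk\le2\cdot2^ne^{-2t^2/n}$; and the Cauchy–Binet formula $\det (PQ)[I,L]=\sum_J\det P[I,J]\det Q[J,L]$, where $[I,J]$ means rows $I$, columns $J$, and $J$ runs over the index sets with $|J|=|I|=|L|$.

## 3. Functionals invariant under shift and reflection

To differentiate in $k$ we make $k$ continuous. For integers $n\ge0$ let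
$$b_n(x)=\frac{\Gamma(n+1)}{\Gamma(x+1)\Gamma(n-x+1)} .$$
Then $b_n(k)=\binom nk$ for all integers $k$ and $b_n(n-x)=b_n(x)$. From $\frac{\sin\pi x}\pi=\frac1{\Gamma(x)\Gamma(1-x)}$ we get
$$b_n(x)=\frac{\sin\pi x}\pi R_n(x),\qquad R_n(x)=\frac{n!}{x\prod_{j=1}^n(j-x)}\in\mathbb Q(x). \tag{9}$$

**Definition (the space $\mathcal F$ and the functionals $\ell_i$).** Let $\mathcal F$ be the $\mathbb Q$-space of functions $F(x)=\big(\frac{\sin\pi x}\pi\big)^df(x)$ where $f\in\mathbb Q(x)$ has poles only at integers, of order at most $d$. For $0\le i\le m-1$ put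
$$\ell_i(F)=\sum_{k\in\mathbb Z}[\varepsilon^{2i}]\Big(\frac{\pi\varepsilon}{\sin\pi\varepsilon}\Big)^dF(k+\varepsilon)=\sum_{k\in\mathbb Z}(-1)^{dk}[\varepsilon^{2i}]\,\varepsilon^df(k+\varepsilon)\in\mathbb Q. \tag{10}$$

The two expressions agree because $\sin\pi(k+\varepsilon)=(-1)^k\sin\pi\varepsilon$. The sum is finite: if $f$ has no pole at $k$, then $\varepsilon^df(k+\varepsilon)=O(\varepsilon^d)$, and $2i\le2m-2\le d-1$, so the term is $0$. This is where the restriction $i\le m-1$ comes from. By (9) and $\sin\pi(x+r)=(-1)^r\sin\pi x$, every function $P(x)\prod_{a=1}^db_{n_a}(x+r_a)$ with $P\in\mathbb Q[x]$, $r_a\in\mathbb Z$ lies in $\mathcal F$.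

As an example take $d=3$ and $F=b_1^3$, so $f(x)=x^{-3}(1-x)^{-3}$ with poles at $0$ and $1$. The term $k=0$ of $\ell_1(F)$ is $[\varepsilon^2](1-\varepsilon)^{-3}=6$. The term $k=1$ is $-[\varepsilon^2]\,\varepsilon^3(1+\varepsilon)^{-3}(-\varepsilon)^{-3}=[\varepsilon^2](1+\varepsilon)^{-3}=6$. So $\ell_1(b_1^3)=12$.

**Lemma 2.** The space $\mathcal F$ is stable under $x\mapsto x+1$ and $x\mapsto a-x$ $(a\in\mathbb Z)$, and for $F\in\mathcal F$, $0\le i\le m-1$,
$$\ell_i(F(x+1))=\ell_i(F),\qquad \ell_i(F(a-x))=\ell_i(F). \tag{11}$$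

*Proof.* Under both substitutions $\sin\pi x$ changes only by a sign, and integer poles go to integer poles of the same order, so $\mathcal F$ is stable. The shift reindexes the sum (10). For the reflection, put $k'=a-k$: the $k$-th term is $[\varepsilon^{2i}](\frac{\pi\varepsilon}{\sin\pi\varepsilon})^dF(k'-\varepsilon)$. Since $(\pi\varepsilon/\sin\pi\varepsilon)^d$ is even and we extract an even power, replacing $\varepsilon$ by $-\varepsilon$ changes nothing, and we get the $k'$-th term of $\ell_i(F)$. $\square$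

**Lemma 3.** $\ell_i(b_n^d)=c_i(n)$ for $0\le i\le m-1$, $n\ge0$. Moreover $c_0=A$, $c_i(0)=\delta_{i0}$, $c_i(1)=2\binom{d+2i-1}{2i}$, and the second equality in (8) holds. In particular $B=c_1/(d(d+1))$ has $B(0)=0$, $B(1)=1$.

*Proof.* For $0\le k\le n$ we have $\Gamma(k+1+\varepsilon)=k!\,\Gamma(1+\varepsilon)\prod_{i\le k}(1+\frac\varepsilon i)$ and $\Gamma(n-k+1-\varepsilon)=(n-k)!\,\Gamma(1-\varepsilon)\prod_{i\le n-k}(1-\frac\varepsilon i)$. With $\Gamma(1+\varepsilon)\Gamma(1-\varepsilon)=\frac{\pi\varepsilon}{\sin\pi\varepsilon}$ this gives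
$$b_n(k+\varepsilon)=\binom nk\frac{\sin\pi\varepsilon}{\pi\varepsilon}\prod_{i\le k}\Big(1+\frac\varepsilon i\Big)^{-1}\prod_{i\le n-k}\Big(1-\frac\varepsilon i\Big)^{-1}.$$
For integers $k\notin[0,n]$ the rational function $R_n$ has no pole at $k$, so the $k$-th term of $\ell_i(b_n^d)$ is $0$. Raising to the $d$-th power and summing gives $\ell_i(b_n^d)=[\varepsilon^{2i}]E_n(\varepsilon)=c_i(n)$.

Setting $\varepsilon=0$ gives $c_0=A$. Since $E_0=1$, $c_i(0)=\delta_{i0}$. Since $E_1=(1-\varepsilon)^{-d}+(1+\varepsilon)^{-d}$, $c_i(1)=2\binom{d+2i-1}{2i}$, and $c_1(1)=2\binom{d+1}2=d(d+1)$.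

The logarithm of the two products in the $k$-th term of $E_n$, that is, of $\prod_{i\le k}(1+\frac\varepsilon i)^{-d}\prod_{i\le n-k}(1-\frac\varepsilon i)^{-d}$, is
$$d(H_{n-k}-H_k)\,\varepsilon+\tfrac d2\big(H_k^{(2)}+H_{n-k}^{(2)}\big)\varepsilon^2+\cdots .$$
So the coefficient of $\varepsilon^2$ in the $k$-th term is $\binom nk^d\big[\frac{d^2}2(H_{n-k}-H_k)^2+\frac d2(H_k^{(2)}+H_{n-k}^{(2)})\big]$. Divide by $d(d+1)$ and sum to get (8). $\square$

## 4. The limits of $c_i(n)/A(n)$

The sum $A(n)$ is concentrated near $k=n/2$, and there the perturbing products in (7) approach the product for $\frac{\pi\varepsilon}{\sin\pi\varepsilon}$.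

**Lemma 4.** For $0\le i<m$, $c_i(n)/A(n)\to\kappa_i\in\mathbb Q_{>0}\,\pi^{2i}$, with $\kappa_0=1$ and $\kappa_1=d\,\zeta(2)$. Hence $\kappa_0,\dots,\kappa_{m-1}$ are linearly independent over $\mathbb Q$, and so are the tails $(c_i(n))_{n\ge n_0}$, $0\le i<m$, for each $n_0$.

*Proof.* Let $\rho_{n,k}(\varepsilon)=\prod_{i\le k}(1+\frac\varepsilon i)^{-1}\prod_{i\le n-k}(1-\frac\varepsilon i)^{-1}$, so that $E_n=\sum_k\binom nk^d\rho_{n,k}^d$. We show that $E_n/A(n)$ converges uniformly on $|\varepsilon|\le\frac12$.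

**Step 1: a crude bound for all $k$.** For $|\varepsilon|\le\frac12$,
$$|\rho_{n,k}|\le\prod_{i\le n}\Big(1-\frac1{2i}\Big)^{-2}=\Big(4^n\Big/\tbinom{2n}n\Big)^2\le(2n+1)^2,$$
because $\prod_{i\le n}\frac{2i-1}{2i}=\binom{2n}n4^{-n}$, and $\binom{2n}n$ is the largest of the $2n+1$ terms that add up to $4^n$.

**Step 2: the central $k$.** Suppose $|k-\frac n2|\le n^{2/3}$ with $n$ large, and let $a=\min(k,n-k)$, $b=\max(k,n-k)$. Then
$$\rho_{n,k}=\prod_{i\le a}\Big(1-\frac{\varepsilon^2}{i^2}\Big)^{-1}\prod_{a<i\le b}\Big(1\mp\frac\varepsilon i\Big)^{-1}$$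
with one choice of sign for all $i$. Since $a\ge\frac n2-n^{2/3}\to\infty$, the first product tends to $\prod_{i\ge1}(1-\frac{\varepsilon^2}{i^2})^{-1}=\frac{\pi\varepsilon}{\sin\pi\varepsilon}$, uniformly. For $|z|\le\frac12$ we have $|\log(1-z)|\le2|z|$, so the logarithm of the second product is at most $\sum_{a<i\le b}\frac1i\le\frac{b-a}a\le\frac{2n^{2/3}}{n/2-n^{2/3}}\to0$ in absolute value. Hence $\rho_{n,k}\to\frac{\pi\varepsilon}{\sin\pi\varepsilon}$ uniformly in these $k$ and in $|\varepsilon|\le\frac12$.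

**Step 3: the other $k$ do not matter.** For them, Hoeffding's inequality with $t=n^{2/3}$ gives $\binom nk\le2\cdot2^ne^{-2n^{1/3}}$. Also $A(n)\ge\big(\max_k\binom nk\big)^d\ge(2^n/(n+1))^d$. By Step 1 their total contribution to $E_n/A(n)$ is at most
$$(n+1)\,(2n+1)^{2d}\,(2n+2)^d\,e^{-2dn^{1/3}}\to0 .$$
At $\varepsilon=0$, where $\rho_{n,k}=1$, this says that the central $k$ carry a proportion of $A(n)$ tending to $1$.

**Step 4: conclusion.** By Steps 2 and 3, $E_n(\varepsilon)/A(n)\to(\frac{\pi\varepsilon}{\sin\pi\varepsilon})^d$ uniformly on $|\varepsilon|\le\frac12$. Cauchy's formula on $|\varepsilon|=\frac12$ gives $c_i(n)/A(n)\to\kappa_i$. Taking logarithms in the product,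
$$\frac{\pi\varepsilon}{\sin\pi\varepsilon}=\exp\sum_{r\ge1}\frac{\zeta(2r)}r\varepsilon^{2r}.$$
The coefficient of $\varepsilon^{2i}$ in the $d$-th power is a sum, with positive rational coefficients, of products $\zeta(2r_1)\cdots\zeta(2r_t)$ with $r_1+\dots+r_t=i$. By Euler's formula $\kappa_i\in\mathbb Q_{>0}\pi^{2i}$, and $\kappa_1=d\zeta(2)$, $\kappa_0=1$. Independence of the $\kappa_i$ is Lindemann's theorem. Finally, if $\sum\gamma_ic_i(n)=0$ for all $n\ge n_0$ with $\gamma_i\in\mathbb Q$, divide by $A(n)$ and let $n\to\infty$: $\sum\gamma_i\kappa_i=0$, so $\gamma=0$. $\square$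

In particular $B(n)/A(n)\to\frac{d\,\zeta(2)}{d(d+1)}=\frac{\zeta(2)}{d+1}$. It remains to identify the minimal recurrence, to show that it annihilates all $c_i$, and to show that it has no other solutions.

## 5. No recurrence of order less than $m$: singular points of a moment measure

**Proposition 5.** If $\sum_{j=0}^rp_j(n)A(n+j)=0$ for all $n\ge0$ with polynomials $p_j$ and $p_r\not\equiv0$, then $r\ge m$.

We write $A(n)$ as the moments of a measure $\mu$ on the line. A recurrence becomes a differential equation for $\mu$; its leading coefficient must vanish wherever $\mu$ fails to be analytic, and there are $m$ such points.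

**Step 1: $A$ as a moment sequence.** Write $\mathrm i$ for the imaginary unit. The constant term of $\prod_{a<d}(1+z_a)^n\cdot\big(1+(z_1\cdots z_{d-1})^{-1}\big)^n$ is $\sum_k\binom nk^d$, since the exponents chosen in the $d$ factors must all be equal. Putting $z_a=e^{\mathrm i\theta_a}$,
$$A(n)=(2\pi)^{-(d-1)}\int_{(-\pi,\pi)^{d-1}}X^n\,d\theta,\qquad X=\prod_{a<d}(1+e^{\mathrm i\theta_a})\cdot\big(1+e^{-\mathrm i(\theta_1+\dots+\theta_{d-1})}\big).$$
Off a null set, let $\theta_d\in(-\pi,\pi)$ represent $-\sum_{a<d}\theta_a$ modulo $2\pi$. Then $\sum_{a\le d}\theta_a=2\pi l$ with $l\in\mathbb Z$, $|l|<d/2$. From $1+e^{\mathrm i\theta}=2\cos\frac\theta2\,e^{\mathrm i\theta/2}$,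
$$X=(-1)^lg,\qquad g=\prod_{a=1}^d2\cos\frac{\theta_a}2>0 .$$
Let $\Theta_l$ be the set of $\theta'=(\theta_1,\dots,\theta_{d-1})$ with all $|\theta_a|<\pi$ for $a\le d$, where $\theta_d=2\pi l-\sum_{a<d}\theta_a$. Up to a null set, $(-\pi,\pi)^{d-1}$ is the disjoint union of the $\Theta_l$. Let $\mu_l$ be the push-forward of $(2\pi)^{-(d-1)}d\theta'$ on $\Theta_l$ under $(-1)^lg$. Then
$$A(n)=\int x^n\,d\mu(x),\qquad \mu=\sum_{|l|<d/2}\mu_l ,$$
and $\mu$ has compact support. The symmetry $\theta\mapsto-\theta$ gives $\mu_{-l}=\mu_l$.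

**Step 2: the maximum of $g$ on $\Theta_l$.** The set $\Theta_l$ is open, convex, bounded and nonempty (it contains the point with all $\theta_a=2\pi l/d$). The function $g$ extends continuously to the closure and vanishes on the boundary, where some $|\theta_a|=\pi$. The function $\log g$ is strictly concave: its Hessian in direction $v$ is $-\frac14\big[\sum_{a<d}v_a^2\sec^2\frac{\theta_a}2+(\sum_{a<d}v_a)^2\sec^2\frac{\theta_d}2\big]$. At a critical point, $\tan\frac{\theta_a}2=\tan\frac{\theta_d}2$ for all $a$, so all $\theta_a$ are equal. Hence the only critical point is the maximum $\theta_a=2\pi l/d$, with value $\Lambda_l=(2\cos\frac{\pi l}d)^d>0$. Put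
$$\lambda_l=(-1)^l\Lambda_l\qquad(0\le l\le m-1=\lceil d/2\rceil-1).$$
Then $\Lambda_0>\Lambda_1>\dots>\Lambda_{m-1}>0$, so the $\lambda_l$ are $m$ distinct nonzero numbers. For $d=3$ they are $8$ and $-1$.

**Step 3: $\mu_l$ has a real-analytic density on $\{x:0<(-1)^lx<\Lambda_l\}$.** We say that a measure has a real-analytic density near a point if, on an open interval around it, it equals $f(x)\,dx$ with $f$ real-analytic. Use polar coordinates about the maximum point $\theta^*$ of $g$ on $\Theta_l$: $\theta'=\theta^*+t\omega$ with $\omega\in S^{d-2}\subset\mathbb R^{d-1}$. Along the ray of direction $\omega$, $\log g$ is strictly concave with derivative $0$ at $t=0$, so its derivative is negative for $t>0$, and $g$ decreases strictly from $\Lambda_l$ to $0$ as $t$ runs from $0$ to the boundary. So for $x\in(0,\Lambda_l)$ there is exactly one $t=t(\omega,x)>0$ with $g(\theta^*+t\omega)=x$, and $\{g>x\}=\{t<t(\omega,x)\}$. Therefore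
$$v(x):=\mathrm{vol}\{\theta'\in\Theta_l:g>x\}=\frac1{d-1}\int_{S^{d-2}}t(\omega,x)^{d-1}\,d\omega .$$
Fix $x_0\in(0,\Lambda_l)$. Since $\partial g/\partial t\ne0$ for $t>0$, the analytic implicit function theorem, applied near each $(\omega_0,x_0)$ with $\omega$ in a neighborhood of $\omega_0$ in $\mathbb R^{d-1}$, expresses $t$ as a convergent power series in $(\omega-\omega_0,x-x_0)$. So for $\omega$ near $\omega_0$, the function $t(\omega,\cdot)$ extends holomorphically to a disc about $x_0$ of radius independent of $\omega$, boundedly and continuously in $(\omega,x)$. Finitely many such neighborhoods cover the compact sphere, and extensions agree where they overlap because they agree for real $x$. Hence there is $\delta'>0$ such that all $t(\omega,\cdot)$ extend to $|x-x_0|<\delta'$, boundedly and continuously in $\omega$, and $v$ is holomorphic there. So $v$ is real-analytic on $(0,\Lambda_l)$. As $\mu_l\{(-1)^ly>x\}=(2\pi)^{-(d-1)}v(x)$, the push-forward under $g$ has density $-(2\pi)^{-(d-1)}v'(x)$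 on $(0,\Lambda_l)$, which is the claim.

**Step 4: $\mu$ has no real-analytic density near $\lambda_l$, $0\le l\le m-1$.** Let $l'\ne\pm l$. Near $\lambda_l$ the measure $\mu_{l'}$ is $0$ (if $(-1)^{l'}\ne(-1)^l$, or $\Lambda_{l'}<\Lambda_l$), or it has an analytic density by Step 3 (same sign and $\Lambda_{l'}>\Lambda_l$). If $\mu$ had an analytic density near $\lambda_l$, then so would $\mu_l$, because $\mu_{-l}=\mu_l$. But $\mu_l$ vanishes on $|x|>\Lambda_l$, so this analytic density would vanish on one side of $\lambda_l$, hence near $\lambda_l$. However, $\{g>\Lambda_l-\delta\}\subset\Theta_l$ is a nonempty open set for every $\delta>0$, so $\mu_l$ has positive mass in every neighborhood of $\lambda_l$. This is a contradiction.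

**Step 5: the recurrence gives a differential equation.** Let $\vartheta=x\frac d{dx}$ and $Q=\sum_jx^jp_j(\vartheta)$. Since $\vartheta x^n=nx^n$, $\int Q(x^n)\,d\mu=\sum_jp_j(n)A(n+j)=0$ for all $n\ge0$. Let $D=\max_j\deg p_j$, so $Q$ has order $D$. Polynomials are dense in $C^D$ of a compact interval containing $\operatorname{supp}\mu$ (approximate the $D$-th derivative uniformly and integrate). So $\langle\mu,Q\varphi\rangle=0$ for all $\varphi\in C_c^\infty(\mathbb R)$, that is, $Q^t\mu=0$ in the sense of distributions, where $Q^t$ is the formal transpose. Let $\gamma_j$ be the coefficient of $n^D$ in $p_j$. As $\vartheta^D=x^D\frac{d^D}{dx^D}+(\text{lower order})$, the operator $Q^t$ has order $D$ and leading coefficient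
$$\pm x^D\chi(x),\qquad\chi=\sum_{j\le r}\gamma_jx^j\not\equiv0 .$$

**Step 6: $\chi(\lambda_l)=0$.** Let $\lambda\ne0$ with $\chi(\lambda)\ne0$; we show that $\mu$ has an analytic density near $\lambda$. If $D=0$, then $\chi\mu=0$, so $\mu=0$ near $\lambda$. If $D\ge1$, divide $Q^t\mu=0$ by the leading coefficient near $\lambda$: the vector of distributions $w=(\mu,\mu',\dots,\mu^{(D-1)})^T$ satisfies $w'=\mathcal Aw$ with a real-analytic matrix $\mathcal A$. Let $\Phi$ be an invertible analytic fundamental matrix, $\Phi'=\mathcal A\Phi$. Then $(\Phi^{-1}w)'=-\Phi^{-1}\mathcal Aw+\Phi^{-1}\mathcal Aw=0$, so $\Phi^{-1}w$ is constant, $w$ is analytic, and $\mu$ has an analytic density near $\lambda$. By Step 4, $\chi$ vanishes at the $m$ distinct nonzero points $\lambda_0,\dots,\lambda_{m-1}$, so $r\ge\deg\chi\ge m$. This proves Proposition 5. $\square$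

For $d=3$, recurrence (4) has $\chi=x^2-7x-8=(x-8)(x+1)$, with zeros at $\lambda_0=8$ and $\lambda_1=-1$, as it must. By Proposition 5, (4) is of minimal order.

## 6. The transition matrices $T_N$

We now repeat Section 1 for general $d$ and for every $\ell_i$ at once. Fix $\ell\in\{\ell_0,\dots,\ell_{m-1}\}$. For $N\ge0$, $0\le i\le d$ let
$$U_i^{(N)}=b_N(x-1)^i\,b_N(x)^{d-i}\in\mathcal F,\qquad u_i^{(N)}=\ell(U_i^{(N)}).$$
Since $b_N(N-x)=b_N(x)$, we have $U_i^{(N)}(N+1-x)=U_{d-i}^{(N)}(x)$, and (11) gives $u_i^{(N)}=u_{d-i}^{(N)}$. So it is enough to keep the column vector $u^{(N)}=(u_0^{(N)},\dots,u_{s-1}^{(N)})^T$, whose top entry is $u_0^{(N)}=\ell(b_N^d)$. For $d=3$ and $\ell=\ell_0$ this is $(A(N),S(N))^T$.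

**Definition (the polynomials $F_q^{(D)}$ and matrices $M^{(D)}$).** For $D\ge0$ and $0\le q\le D$ put
$$F_q^{(D)}(x)=(1+x)^q(1+x^{D-q}),\qquad M^{(D)}=\big([x^p]F_q^{(D)}\big)_{0\le q\le D,\ 0\le p\le\lfloor D/2\rfloor}.$$

Each $F_q^{(D)}$ is palindromic: $x^DF_q^{(D)}(1/x)=F_q^{(D)}(x)$. So the columns $p\le\lfloor D/2\rfloor$ determine it. The small cases that we need for $d=3,4$ are
$$M^{(1)}=\begin{pmatrix}1\\2\end{pmatrix},\quad M^{(2)}=\begin{pmatrix}1&0\\1&2\\2&4\end{pmatrix},\quad M^{(3)}=\begin{pmatrix}1&0\\1&1\\1&3\\2&6\end{pmatrix},\quad M^{(4)}=\begin{pmatrix}1&0&0\\1&1&0\\1&2&2\\1&4&6\\2&8&12\end{pmatrix}.$$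

**Proposition 6.** For $N\ge1$, $u^{(N)}=T_Nu^{(N-1)}$ with
$$T_N=Y\,\mathrm{diag}(\tau^j)_{0\le j\le d-1}\,Z,\qquad\tau=\frac N{N+1}.$$
Here $Y$ is the $s\times d$ matrix with $Y_{0j}=\delta_{0j}$, $Y_{i0}=\delta_{i0}$ and $Y_{ij}=M^{(d-2)}_{j-1,\,i-1}$ for $1\le i\le s-1$, $1\le j\le d-1$. The matrix $Z$ is $d\times s$ with $Z_{jt}=\eta_tM^{(d)}_{d-j,\,t}$, where $\eta_t=1$ except $\eta_{d/2}=\frac12$ ($d$ even). The same $T_N$ works for every $\ell_i$.

*Proof.* For $0\le j\le d-1$ let $G_j=(\frac xN)^jb_N(x)^d$ and $g_j=\ell(G_j)$. We first express $u_i^{(N)}$ by the $g_j$ (matrix $Y\,\mathrm{diag}(\tau^j)$), and then the $g_j$ by $u^{(N-1)}$ (matrix $Z$).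

**Step 1: a polynomial identity that splits $1$.** For $p,q\ge1$,
$$\sigma^p\sum_{k<q}\binom{p+k-1}k(1-\sigma)^k+(1-\sigma)^q\sum_{k<p}\binom{q+k-1}k\sigma^k=1. \tag{12}$$
The first sum is the Taylor truncation, at $\sigma=1$, of $\sigma^{-p}=(1-(1-\sigma))^{-p}$ to order $q$. So $1-(\text{first term})$ is divisible by $(1-\sigma)^q$; it has degree at most $p+q-1$, hence equals $(1-\sigma)^qV(\sigma)$ with $\deg V\le p-1$. Modulo $\sigma^p$ it is $\equiv1$, so $V\equiv(1-\sigma)^{-q}$ modulo $\sigma^p$, and $V$ is the second sum.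

**Step 2: removing the denominator from $U_i^{(N)}$, $1\le i\le d-1$.** We have $b_N(x-1)=\frac x{N+1-x}b_N(x)$, so $U_i^{(N)}=\frac{x^i}{(N+1-x)^i}b_N(x)^d$. Put
$$\omega(x)=\sum_{k<i}\binom{d-i+k-1}k(N+1)^{i-d-k}(N+1-x)^k,\qquad G(x)=(N+1-x)^{d-i}\,\omega(x)\,b_N(x-1)^d\in\mathcal F .$$
Then $G(x)=\frac{x^d\omega(x)}{(N+1-x)^i}b_N(x)^d$. Identity (12) with $p=d-i$, $q=i$, $\sigma=\frac x{N+1}$ reads
$$x^{d-i}\omega(x)=1-\Big(1-\frac x{N+1}\Big)^i\sum_{k<d-i}\binom{i+k-1}k\Big(\frac x{N+1}\Big)^k .$$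
Multiply by $\frac{x^i}{(N+1-x)^i}b_N(x)^d$:
$$G=U_i^{(N)}-\sum_{k<d-i}\binom{i+k-1}k\Big(\frac x{N+1}\Big)^{i+k}b_N(x)^d .$$
On the other hand
$$G(x+1)=(N-x)^{d-i}\omega(x+1)b_N(x)^d=\sum_{k<i}\binom{d-i+k-1}k\Big(\frac{N-x}{N+1}\Big)^{d-i+k}b_N(x)^d ,$$
with no denominator left. (For $d=3$, $i=1$ this is (2).) Since $\ell(G)=\ell(G(x+1))$,
$$u_i^{(N)}=\ell\Big(\sum_{k<d-i}\binom{i+k-1}k\Big(\frac x{N+1}\Big)^{i+k}b_N^d+\sum_{k<i}\binom{d-i+k-1}k\Big(\frac{N-x}{N+1}\Big)^{d-i+k}b_N^d\Big).$$

**Step 3: reading off $Y$.** By (11) with $x\mapsto N-x$, also $\ell\big((\frac{N-x}N)^jb_N^d\big)=g_j$. All powers $j$ above lie in $1,\dots,d-1$, and $(\frac x{N+1})^j=\tau^j(\frac xN)^j$. Collecting the power $j=i+k$ in the first sum and $j=d-i+k$ in the second,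
$$u_i^{(N)}=\sum_{j=1}^{d-1}\Big[\binom{j-1}{i-1}+\binom{j-1}{d-1-i}\Big]\tau^jg_j\quad(1\le i\le d-1),\qquad u_0^{(N)}=g_0 .$$
Since $F_{j-1}^{(d-2)}=(1+x)^{j-1}(1+x^{d-1-j})$ and $\binom{j-1}{i-d+j}=\binom{j-1}{d-1-i}$, the bracket is $[x^{i-1}]F_{j-1}^{(d-2)}$. For $1\le i\le s-1$ this is $M^{(d-2)}_{j-1,i-1}=Y_{ij}$.

**Step 4: reading off $Z$.** From the definition, $\frac xNb_N(x)=b_{N-1}(x-1)$ and $\frac{N-x}Nb_N(x)=b_{N-1}(x)$, so $b_N(x)=b_{N-1}(x)+b_{N-1}(x-1)$. Hence $G_j=b_{N-1}(x-1)^j\big(b_{N-1}(x)+b_{N-1}(x-1)\big)^{d-j}$ and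
$$g_j=\sum_{t=0}^d\binom{d-j}{t-j}u_t^{(N-1)} .$$
Use $u_t=u_{d-t}$. For $t<d/2$ the coefficient of $u_t^{(N-1)}$ becomes $\binom{d-j}{t-j}+\binom{d-j}{d-t-j}=\binom{d-j}{t-j}+\binom{d-j}t=[x^t]F_{d-j}^{(d)}$, because $F_{d-j}^{(d)}=(1+x)^{d-j}(1+x^j)$. For $t=d/2$ it is $\binom{d-j}{t-j}=\binom{d-j}t=\frac12[x^t]F_{d-j}^{(d)}$. These are the entries $Z_{jt}$. Nothing depended on which $\ell_i$ was chosen. $\square$

For $d=3$ this gives $T_N=\begin{pmatrix}2&6\\ \tau+2\tau^2&3\tau+2\tau^2\end{pmatrix}$, that is, (1) and (3). For $d=4$ it gives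
$$T_N=\begin{pmatrix}2&8&6\\ \tau+\tau^2+2\tau^3&4\tau+2\tau^2+2\tau^3&3\tau+\tau^2\\ 2\tau^2+4\tau^3&4\tau^2+4\tau^3&2\tau^2\end{pmatrix}. \tag{13}$$

## 7. One more linear relation when $d$ is even

For $d$ odd, $u^{(N)}$ has $s=m$ entries, the number we want. For $d$ even it has $m+1$, one too many, and elimination alone would only give order $m+1$. A linear relation among the entries repairs this.

**Lemma 7.** If $d$ is even ($s=m+1$), then $h_n\cdot u^{(n)}=0$ for all $n\ge0$ and every $\ell_i$, where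
$$h_n=\big(n,\,-2(n+1),\,2(n+1),\dots,(-1)^{m-1}2(n+1),\,(-1)^m(n+1)\big).$$

*Proof.* Let $\alpha=b_n(x-1)$ and $\beta=b_n(x)$. From $\alpha/\beta=\frac x{n+1-x}$ we get $x=(n+1)\frac\alpha{\alpha+\beta}$, so
$$2x-n=\frac{(n+2)\alpha-n\beta}{\alpha+\beta},\qquad 2x-n-2=\frac{n\alpha-(n+2)\beta}{\alpha+\beta}.$$
For $V(x)=(2x-n-2)\,b_n(x-1)^d\in\mathcal F$ we have $V(x+1)=(2x-n)\beta^d$, hence
$$V(x+1)-V(x)=\frac{-n(\alpha^{d+1}+\beta^{d+1})+(n+2)\alpha\beta(\alpha^{d-1}+\beta^{d-1})}{\alpha+\beta}.$$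
As $d$ is even, $d\pm1$ is odd and the divisions can be carried out:
$$\frac{\alpha^{d+1}+\beta^{d+1}}{\alpha+\beta}=\sum_{i=0}^d(-1)^i\alpha^i\beta^{d-i},\qquad\frac{\alpha\beta(\alpha^{d-1}+\beta^{d-1})}{\alpha+\beta}=-\sum_{i=1}^{d-1}(-1)^i\alpha^i\beta^{d-i}.$$
With $U_i^{(n)}=\alpha^i\beta^{d-i}$ this becomes
$$V(x+1)-V(x)=-n\big(U_0^{(n)}+U_d^{(n)}\big)-2(n+1)\sum_{i=1}^{d-1}(-1)^iU_i^{(n)} .$$
Apply $\ell$: the left side gives $0$ by (11). Using $u_i=u_{d-i}$ and dividing by $-2$, we get $nu_0^{(n)}+(n+1)\sum_{i=1}^{d-1}(-1)^iu_i^{(n)}=0$. Since $(-1)^{d-i}=(-1)^i$ and $d=2m$, the sum is $2\sum_{i=1}^{m-1}(-1)^iu_i^{(n)}+(-1)^mu_m^{(n)}$. $\square$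

Check for $d=4$, $n=1$, $\ell=\ell_0$: here $u^{(1)}=(2,1,1)$ and $h_1=(1,-4,2)$, so $h_1\cdot u^{(1)}=2-4+2=0$.

## 8. Total nonnegativity and the signs of the minors of $T_N$

By Proposition 6, $\ell(b_{n+j}^d)$ is the top entry of $T_{n+j}\cdots T_{n+1}u^{(n)}$. So we will need that certain determinants, built from the first rows of products of $T$'s, never vanish. Nonnegativity of the entries of $T_N$ gives no control over determinants. Nonnegativity of all minors of its factors does.

**Definition (TN).** A real matrix is totally nonnegative (TN) if all its minors, of all sizes, are $\ge0$.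

For example $M^{(3)}$ is TN: its entries are nonnegative and its $2\times2$ minors, for the row pairs $01,02,03,12,13,23$, are $1,3,6,2,4,0$. The matrix with rows $(0,1),(1,0)$ has nonnegative entries and is not TN. Products of TN matrices are TN by Cauchy–Binet. Direct sums of TN matrices are TN, since a minor of a direct sum is a product of minors of the blocks, or $0$. Transposes of TN matrices are TN.

**Lemma 8.** $M^{(D)}$ is TN for all $D\ge0$.

*Proof.* By induction on $D$ in steps of $2$. The matrices $M^{(0)}=(2)$ and $M^{(1)}$ are TN. Let $D\ge2$. For $1\le q\le D-1$,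
$$F_q^{(D)}-F_{q-1}^{(D)}=(1+x)^{q-1}\big[(1+x)(1+x^{D-q})-1-x^{D-q+1}\big]=(1+x)^{q-1}(x+x^{D-q})=x\,F_{q-1}^{(D-2)} ,$$
and row $0$ of $M^{(D)}$ is $(1,0,\dots,0)$, since $F_0^{(D)}=1+x^D$. So row $q\le D-1$ of $M^{(D)}$ is the sum of the rows $0,\dots,q$ of $1\oplus M^{(D-2)}$. In other words, rows $0,\dots,D-1$ of $M^{(D)}$ form the product $\mathcal L\cdot(1\oplus M^{(D-2)})$, where $\mathcal L$ is the $D\times D$ lower triangular all-ones matrix.

The matrix $\mathcal L$ is TN: in a minor, subtract from each chosen row the preceding chosen row. The rows become indicators of disjoint consecutive intervals, restricted to the chosen columns. The determinant is $1$ if each interval contains exactly one chosen column, and otherwise some row is zero, so it is $0$. Hence rows $0,\dots,D-1$ of $M^{(D)}$ form a TN matrix. Finally $F_D^{(D)}=2(1+x)^D=2F_{D-1}^{(D)}$, so row $D$ is twice row $D-1$. A minor that uses row $D$ is $0$ if it also uses row $D-1$; otherwise it is twice the minor with row $D-1$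 in its place, in the same position. $\square$

**Proposition 9.** Let $N\ge1$ and $\epsilon_k=(-1)^{k(k-1)/2}$.

(a) $\epsilon_k\det T_N[I,L]\ge0$ for all $I,L\subset\{0,\dots,s-1\}$ with $|I|=|L|=k$.

(b) For each $i\in\{1,\dots,s-1\}$: $\det T_N\big[\{0,\dots,s-1\}\setminus\{i\},\{1,\dots,s-1\}\big]\ne0$.

*Proof of (a).* By Cauchy–Binet, with $\sum J$ denoting the sum of the elements of $J$,
$$\det T_N[I,L]=\sum_J\det Y[I,J]\;\tau^{\sum J}\;\det Z[J,L]. \tag{14}$$
The matrix $Y=1\oplus(M^{(d-2)})^T$ is TN by Lemma 8. The rows of $Z$ are the rows $d,d-1,\dots,1$ of $M^{(d)}$, in reversed order, with columns scaled by positive numbers. Reversing the order of $k$ rows changes a determinant by the factor $\epsilon_k$, so $\epsilon_k\det Z[J,L]\ge0$. Every term of (14) has the sign $\epsilon_k$ or is $0$.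

*Proof of (b).* Let $I=\{0,\dots,s-1\}\setminus\{i\}$ and $L=\{1,\dots,s-1\}$. As the terms of (14) do not cancel and $\tau>0$, it is enough to find one $J$ with both factors nonzero. Take $J=\{0\}\cup J'$ with
$$J'=\{2a:1\le a\le s-2\}\ (d\text{ even}),\qquad J'=\{2a+1:1\le a\le s-2\}\ (d\text{ odd}).$$
Then $|J|=s-1$ and $J'\subset\{1,\dots,d-2\}$ ($J'=\emptyset$ if $d=3$). The minors are shown to be nonzero by comparing orders of vanishing at $x=-1$; recall that $1+x^e$ vanishes there to order exactly $1$ for odd $e\ge1$ and does not vanish for even $e\ge 0$.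

**Step 1: $\det Y[I,J]\ne0$.** Put $D=d-2$ and $p_0=i-1$. As $0\in I$ and $0\in J$, this determinant equals the minor of $M^{(D)}$ with rows $q\in J'-1$ and columns $\{0,\dots,\lfloor D/2\rfloor\}\setminus\{p_0\}$ (an empty minor is $1$). If it vanished, some nontrivial combination $P$ of the $F_q^{(D)}$, $q\in J'-1$, would have zero coefficients in all these columns. As $P$ is palindromic, $P=c\,(x^{p_0}+x^{D-p_0})$ for some $c$.

If $d$ is even, then $q=2a-1$ and $D-q\ge1$ is odd, so $F_q^{(D)}$ vanishes at $-1$ to order exactly $q+1=2a\ge2$. The right side has order $0$ if $c\ne0$, because $D-2p_0$ is even. If $d$ is odd, then $q=2a$ and $D-q\ge1$ is odd, so the order is exactly $2a+1\ge3$. The right side $c\,x^{p_0}(1+x^{D-2p_0})$, with $D-2p_0\ge1$ odd, has order $1$ if $c\ne0$. In both cases the orders of the $F_q^{(D)}$ involved are distinct, so the nontrivial combination $P$ is nonzero and its order is $\ge2$, respectively $\ge3$. This contradicts $c=0$ and it contradicts $c\ne0$.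

**Step 2: $\det Z[J,L]\ne0$.** Up to a nonzero scalar this is the minor of $M^{(d)}$ with rows $d-j$, $j\in J$, and columns $1,\dots,\lfloor d/2\rfloor$. If it vanished, a nontrivial combination of the palindromic polynomials $F_{d-j}^{(d)}=(1+x)^{d-j}(1+x^j)$, $j\in J$, would equal $c\,(1+x^d)$.

If $d$ is even, then $j=2a$ with $0\le a\le s-2=\frac d2-1$, and the order of $F_{d-j}^{(d)}$ at $-1$ is $d-2a$. These orders are distinct and $\ge2$, while the right side has order $0$ if $c\ne0$. If $d$ is odd, the order is $d$ for $j=0$, and it is $(d-2a-1)+1=d-2a$ for $j=2a+1$, $1\le a\le s-2=\frac{d-3}2$. These are distinct and $\ge3$, while the right side has order $1$ if $c\ne0$. The contradiction is the same as in Step 1. $\square$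

Check for $d=4$ with (13): the two minors in (b) are, for $i=1$, $8\cdot2\tau^2-6(4\tau^2+4\tau^3)=-8\tau^2-24\tau^3$ and, for $i=2$, $8(3\tau+\tau^2)-6(4\tau+2\tau^2+2\tau^3)=-4\tau^2-12\tau^3$. Both are negative, in agreement with $\epsilon_2=-1$.

## 9. A determinant that vanishes for no $n\ge0$

For $n\ge0$ define row vectors in $\mathbb Q^s$ by
$$r_0=e_0=(1,0,\dots,0),\qquad r_j=r_j(n)=e_0\,T_{n+j}T_{n+j-1}\cdots T_{n+1}\quad(j\ge1).$$
By Proposition 6, for every $\ell=\ell_i$,
$$\ell(b_{n+j}^d)=r_j(n)\,u^{(n)}. \tag{15}$$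
For $0\le k\le s-1$ and $K\subset\{0,\dots,s-1\}$ with $|K|=k+1$, let $\Omega_k(n)_K$ be the minor with columns $K$ of the matrix with rows $r_0(n),\dots,r_k(n)$.

**Proposition 10.** For $0\le k\le s-1$ and $n\ge0$: the numbers $\Omega_k(n)_K$ are not all zero, they all have the same weak sign (all $\ge0$ or all $\le0$), and $\Omega_k(n)_K=0$ unless $0\in K$.

*Proof.* Induction on $k$, for all $n$ simultaneously. For $k=0$ the numbers are the entries of $e_0$. Let $k\ge1$. As $r_0=e_0$, expansion along the first row shows that $\Omega_k(n)_K=0$ if $0\notin K$. It also shows that, for $0\notin L$ and $|L|=k$, $\Omega_k(n)_{\{0\}\cup L}=\xi_L$, where $\xi_L$ is the minor of the rows $r_1(n),\dots,r_k(n)$ with columns $L$. By definition $r_j(n)=r_{j-1}(n+1)\,T_{n+1}$ for $j\ge1$, so Cauchy–Binet gives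
$$\xi_L=\sum_{|K|=k}\Omega_{k-1}(n+1)_K\,\det T_{n+1}[K,L].$$
By the induction hypothesis the first factors have one weak sign, and by Proposition 9(a) the second factors have the weak sign $\epsilon_k$. So all terms, for all $L$, have the same weak sign, and nothing cancels. It remains to find one nonzero term. Choose $K$ with $\Omega_{k-1}(n+1)_K\ne0$. By induction $0\in K$, and $|K|=k\le s-1$, so $K$ omits some $i\ge1$: $K\subset\{0,\dots,s-1\}\setminus\{i\}$. By Proposition 9(b), the rows in $\{0,\dots,s-1\}\setminus\{i\}$ of $T_{n+1}$, restricted to the columns $1,\dots,s-1$, are independent, hence so are the rows in $K$. So $\det T_{n+1}[K,L]\ne0$ for some $L\subset\{1,\dots,s-1\}$, and $\xi_L\ne0$. $\square$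

**Corollary 11.** For every integer $n\ge0$: if $d$ is odd, $\det(r_0,\dots,r_{m-1})\ne0$; if $d$ is even, $\det(r_0,\dots,r_{m-1},h_n)\ne0$.

*Proof.* For $d$ odd this is Proposition 10 with $k=m-1=s-1$. For $d$ even, $s=m+1$; expand along the last row and use $h_{n,i}=(-1)^i|h_{n,i}|$:
$$\sum_{i=0}^m(-1)^{m+i}h_{n,i}\,\Omega_{m-1}(n)_{\{0,\dots,m\}\setminus\{i\}}=(-1)^m\sum_{i=0}^m|h_{n,i}|\,\Omega_{m-1}(n)_{\{0,\dots,m\}\setminus\{i\}} .$$
All terms have one weak sign. Some $\Omega_{m-1}(n)_K$ is nonzero; it has $0\in K$, so $K$ omits some $i\ge1$, and $|h_{n,i}|\ge n+1>0$. $\square$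

For $d=3$ the determinant is that of $(1,0),(2,6)$, namely $6$. For $d=4$ it is that of $(1,0,0)$, $(2,8,6)$, $(n,-2(n+1),n+1)$, namely $8(n+1)+12(n+1)=20(n+1)$. The alternating signs of $h_n$ are what makes the two contributions add.

## 10. The minimal recurrence and its solutions

**Proposition 12.** There are $q_0,\dots,q_m\in\mathbb Z[n]$ without common nonconstant factor and of content $1$ such that
$$\sum_{j=0}^mq_j(n)\,c_i(n+j)=0\quad(n\ge0,\ 0\le i<m),\qquad q_m(n)\ne0\ \text{ for all integers }n\ge0. \tag{16}$$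
The relation $\sum_{j=0}^mq_j(n)u(n+j)=0$ is the minimal order recurrence of $A$, up to sign.

*Proof.* **Step 1: elimination with regular coefficients.** The entries of $T_{n+j}$ ($j\ge1$) are polynomials in $\frac{n+j}{n+j+1}$ with rational coefficients, and those of $h_n$ are polynomials in $n$. So all entries of $r_j(n)$ and $h_n$ are rational functions of $n$ without poles at integers $n\ge0$. By Corollary 11 the determinants there are nonzero at every integer $n\ge0$, so by Cramer's rule there are $a_j\in\mathbb Q(n)$, and $b\in\mathbb Q(n)$ for $d$ even, regular at every integer $n\ge0$, with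
$$r_m=\sum_{j<m}a_j(n)\,r_j\quad(d\text{ odd}),\qquad r_m=\sum_{j<m}a_j(n)\,r_j+b(n)\,h_n\quad(d\text{ even}).$$
Apply both sides to $u^{(n)}$ for $\ell=\ell_i$. By (15), Lemma 3 and Lemma 7,
$$c_i(n+m)=\sum_{j<m}a_j(n)\,c_i(n+j)\qquad(0\le i<m,\ n\ge0).$$

**Step 2: the leading coefficient has no zero at an integer $n\ge0$.** Write $a_j=-q_j/q_m$ with $q_0,\dots,q_m\in\mathbb Z[n]$ without common nonconstant factor and of content $1$. Suppose $q_m(n_0)=0$ for an integer $n_0\ge0$. Since $q_j=-a_jq_m$ and $a_j$ is regular at $n_0$, all $q_j(n_0)=0$, so $n-n_0$ is a common factor: a contradiction. This proves (16).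

**Step 3: minimality.** For $i=0$, (16) is a recurrence of order $m$ for $A$, and by Proposition 5 the minimal order is $m$. Let $\sum_{j\le m}p_j(n)A(n+j)=0$ be any recurrence of order $m$. Then $\sum_{j<m}(q_mp_j-p_mq_j)(n)A(n+j)=0$ for all $n\ge0$. If some coefficient were not identically zero, this would be a recurrence of order $<m$, against Proposition 5. So $q_mp_j=p_mq_j$ for all $j$: the $p_j$ are proportional to the $q_j$ over $\mathbb Q(n)$. If they are normalized too, they agree up to sign. $\square$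

**Proof of Theorem 1, parts 2 and 3, and of part 1 apart from $p_0$.** Write $p_j=q_j$ from now on. The order and the claim $p_m(n)\ne0$ are Proposition 12. Since $p_m(n)\ne0$ for all $n\ge0$, a solution is determined by its values $u(0),\dots,u(m-1)$, and these can be arbitrary. So the rational solutions form a $\mathbb Q$-space of dimension exactly $m$. By (16) the sequences $c_0,\dots,c_{m-1}$ are solutions, and by Lemma 4 they are independent, so they form a basis. The limits are Lemma 4. This is part 2.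

*Existence.* $B=c_1/(d(d+1))$ is a rational solution. By Lemma 3 it satisfies (8), $B(0)=0$ and $B(1)=1$; by Lemma 4, $B(n)/A(n)\to\zeta(2)/(d+1)$.

*Uniqueness.* Let $u=\sum_i\gamma_ic_i$, $\gamma_i\in\mathbb Q$, be a rational solution with $u(n)/A(n)\to\frac{\zeta(2)}{d+1}=\frac{\kappa_1}{d(d+1)}$. Then $\sum_i\gamma_i\kappa_i=\frac{\kappa_1}{d(d+1)}$. Since the $\kappa_i$ are independent over $\mathbb Q$, $\gamma_1=\frac1{d(d+1)}$ and all other $\gamma_i=0$, so $u=B$. This is part 3, and it proves the conjecture for all $d\ge3$. $\square$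

## 11. The trailing coefficient, the limit map, and real-valued solutions

**The trailing coefficient: $p_0(n)\ne0$ for all integers $n\ge0$.** The purpose is to show that $m$ consecutive values already separate the solutions at every starting point. Let $W(n)=\det\big(c_i(n+j)\big)_{0\le i,j<m}$, and let $C_i\in\mathbb Q^s$ be the vector $u^{(n)}$ for $\ell=\ell_i$. If $\sum\gamma_iC_i=0$ with $\gamma_i\in\mathbb Q$, then (15) gives $\sum\gamma_ic_i(n')=0$ for all $n'\ge n$, so $\gamma=0$ by Lemma 4. Hence the $m$ vectors $C_i$ are independent. For $d$ odd they form a basis of $\mathbb Q^m$; for $d$ even they lie in the $m$-dimensional space $h_n^\perp\subset\mathbb Q^{m+1}$ by Lemma 7, and form a basis of it.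

Suppose $\sum_{j<m}\delta_jc_i(n+j)=\big(\sum_j\delta_jr_j\big)C_i=0$ for all $i$, with $\delta_j\in\mathbb Q$. Then $\sum_j\delta_jr_j$ is $0$ ($d$ odd) or a multiple of $h_n$ ($d$ even), and Corollary 11 gives $\delta=0$. So $W(n)\ne0$ for all $n\ge0$. If $p_0(n)=0$ for some integer $n\ge0$, then (16) would read $\sum_{j=1}^mp_j(n)c_i(n+j)=0$ for all $i$, with $p_m(n)\ne0$. This is a nontrivial relation that forces $W(n+1)=0$, a contradiction. Part 1 is proved. $\square$

**Part 4: the limit map.** By part 2 and Lemma 4 the map $u\mapsto\lim u(n)/A(n)$ is defined on all rational solutions and sends the basis element $c_i$ to $\kappa_i\in\mathbb Q_{>0}\pi^{2i}$, a nonzero rational multiple of $\pi^{2i}$. The numbers $1,\pi^2,\dots,\pi^{2(m-1)}$ are independent over $\mathbb Q$ by Lindemann's theorem. So the map is an isomorphism onto $\bigoplus_{i=0}^{m-1}\mathbb Q\pi^{2i}$. $\square$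

**Part 5: real-valued solutions.** The real solutions form a real vector space of dimension $m$, again because $p_m(n)\ne0$. Since $W(0)\ne0$, the $c_i$ are independent over $\mathbb R$ as well, so the real solutions are the sums $\sum\gamma_ic_i$ with $\gamma_i\in\mathbb R$. Since $c_i(0)=\delta_{i0}$, the three conditions $u(0)=0$, $u(1)=1$, limit $\zeta(2)/(d+1)$ read
$$\gamma_0=0,\qquad\sum_{i\ge1}\gamma_ic_i(1)=1,\qquad\sum_{i\ge1}\gamma_i\kappa_i=\frac{\kappa_1}{d(d+1)} .$$
They are solvable, by $B$. For $m=2$ ($d=3,4$) the middle equation determines $\gamma_1$, so the solution is unique. For $m\ge3$ the last two equations are independent, because $c_2(1)/c_1(1)\in\mathbb Q$ while $\kappa_2/\kappa_1\in\mathbb Q_{>0}\pi^2$ is irrational. So the solutions form an affine space of dimension $(m-1)-2=m-3$. This is $0$ exactly for $m=3$ ($d=5,6$), and it is $\ge1$ for $d\ge7$. Hence uniqueness among real solutions holds if and only if $d\le6$; for $d\ge7$ the restriction to rational-valued solutions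 in the conjecture is necessary. This completes the proof of Theorem 1. $\square$
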